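\title{The critical probability of range-$R$ bond percolation\\ in four dimensions}

\begin{abstract}
In range-$R$ bond percolation on $\mathbb Z^4/R$, points at sup-distance at most $1$ are neighbors, so that every point has $V(R)=(2R+1)^4-1$ neighbors. We prove that the critical probability satisfies $p_c(R)V(R)-1\le\theta\log R/R^4$ for every $\theta>9/(2\pi^2)$ and all large $R$. Together with the known lower bound this gives $[p_c(R)V(R)-1]R^4/\log R\to 9/(2\pi^2)$. The proof explores clusters breadth-first for about $R^4/\log R$ generations, bounds the mean size of the last generation from below by a computation along a single path, and iterates the exploration over a two-dimensional array of blocks.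
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the result}

Fix an integer $R\ge1$ and let $\Lambda=\mathbb Z^4/R=\{x/R:x\in\mathbb Z^4\}$. Throughout, $\|\cdot\|$ is the sup norm and $\log$ is the natural logarithm. Two points $x,y\in\Lambda$ are \emph{neighbors}, written $x\sim y$, if $0<\|x-y\|\le1$. Every point has
\[
V=V(R)=(2R+1)^4-1
\]
neighbors. In \emph{range-$R$ bond percolation} each bond, that is, each unordered pair of neighbors, is open with probability $p$, independently of all other bonds. The cluster of a point is the set of points joined to it by a path of open bonds, and the critical probability $p_c(R)$ is the infimum of those $p$ for which the cluster of the origin is infinite with positive probability.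

For large $R$ the graph has high degree and a short path rarely returns to a point it has visited, so a cluster resembles the family tree of a branching process with mean offspring $pV$. This suggests $p_c(R)\approx1/V$, and one inequality is immediate. The expected number of open self-avoiding paths of length $n$ from the origin is at most $(pV)^n$, and an infinite cluster contains such a path for every $n$; hence $p_c(R)V(R)\ge1$. The excess $p_c(R)V(R)-1$ measures what the cycles of the graph cost: two lines of descent that arrive at the same point produce one vertex, not two, and the mean offspring must exceed $1$ to make up for the loss.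

Let
\[
b_4=\frac{9}{2\pi^2}.
\]
It is known that for every $\theta<b_4$ there is $c(\theta)>0$ such that
\begin{equation}\label{eq:lower}
p_c(R)V(R)-1\ge\theta\,\frac{\log R}{R^4}\qquad\text{for all integers }R>c(\theta).
\end{equation}
The question that we answer comes from Hong~\cite{Hong}: does $[p_c(R)V(R)-1]R^4/\log R$ converge to $b_4$ as $R\to\infty$? It does.

\begin{theorem}\label{thm:main}
For every $\theta>b_4$ there is $R_0(\theta)$ such that $p_c(R)V(R)-1\le\theta\log R/R^4$ for all $R\ge R_0(\theta)$. Together with the lower bound \eqref{eq:lower},
\[
\lim_{R\to\infty}\frac{[p_c(R)V(R)-1]R^4}{\log R}=b_4=\frac{9}{2\pi^2}.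
\]
\end{theorem}

The infinite cluster is built along two coordinate directions only, and this gives a little more.

\begin{theorem}\label{thm:slab}
Let $\theta>b_4$ and $p=(1+\theta\log R/R^4)/V(R)$. If $R$ is large, then almost surely there is an infinite open cluster already inside the slab $\{x\in\Lambda:|x_3|,|x_4|\le R^2\}$.
\end{theorem}

The bound \eqref{eq:lower} is used only to pass from the upper bound to the limit.

\subsection{Two generations by hand, and the constant $9/(2\pi^2)$}\label{sec:heuristic}

Let $D(x)=V^{-1}\mathbf 1\{0<\|x\|\le1\}$, let $D_n$ be its $n$-fold convolution, with $D_0=\mathbf 1\{x=0\}$, and let $(S_n)$ be the random walk with step law $D$, started at $x$ under $P_x$. A \emph{walk} of length $n$ is a sequence $w=(y_0,\dots,y_n)$ with $y_i\sim y_{i-1}$. Then $D_n(y-x)=P_x(S_n=y)$, and $V^nD_n(y-x)$ is the number of walks of length $n$ from $x$ to $y$. Since $D$ is symmetric,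
\begin{equation}\label{eq:sym}
\sum_zD_k(z)D_l(z)=D_{k+l}(0).
\end{equation}
Put $\mu=pV$.

Explore the cluster of $x$ breadth-first: generation $1$ consists of the endpoints of the open bonds at $x$, generation $2$ of the new vertices reached from generation $1$, and so on, each new vertex being credited to the first vertex that reaches it. Every vertex of generation $n$ is found along a unique walk of length $n$, so the mean size of generation $n$ is the sum over walks $w$ of the probability that $w$ is the walk along which its endpoint is found. In a branching process this probability would be $p^n$ and the sum would be $\mu^n$. The correction first appears for $n=2$.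

\begin{example}\label{ex:two}
Let $w=(x,y_1,y_2)$ with $y_2\ne x$. Suppose that the bonds $xy_1$ and $y_1y_2$ are open. Then $y_1$ is in generation $1$, and $y_2$ is found along $w$ unless it was found before. This can happen in two ways: $y_2\sim x$ and the bond $xy_2$ is open (a triangle), or there is a common neighbor $z\ne y_1$ of $x$ and $y_2$ with $xz$ and $zy_2$ both open (a square). All the bonds named are distinct, and $x$ and $y_2$ have $V^2D_2(y_2-x)$ common neighbors, so
\[
\mathbb P(y_2\text{ is found along }w)\ge p^2\,(1-p)^{\mathbf 1\{y_2\sim x\}}\,(1-p^2)^{V^2D_2(y_2-x)-1}.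
\]
To first order the factor multiplying $p^2$ is $\exp\{-\mu D_1(y_2-x)-\mu^2D_2(y_2-x)\}$. If $w$ is chosen uniformly, $y_2-x$ has law $D_2$, and by \eqref{eq:sym} the mean of the exponent is $-\mu D_3(0)-\mu^2D_4(0)$: the triangle and the square each cost the return probability of a loop of that length.
\end{example}

For a longer walk $w=(y_0,\dots,y_n)$, the \emph{spine}, the vertex $y_i$ is lost if an open path leaves the spine at some $y_{i-l}$ and reaches $y_i$ in $k\le l$ steps. The expected number of such paths is about $\mu^kD_k(y_i-y_{i-l})$, and its average over spines is $\mu^kD_{k+l}(0)$. A loop length $n=k+l$ arises from $\lfloor n/2\rfloor$ pairs with $1\le k\le l$. With $\mu\approx1$, the loss per step of the spine is therefore about $\sum_n\lfloor n/2\rfloor D_n(0)$. Each coordinate of a step has variance close to $1/3$ and a lattice cell has volume $R^{-4}$, so the local central limit heuristic gives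
\[
D_n(0)\approx\Big(\frac{3}{2\pi n}\Big)^2R^{-4},\qquad
\sum_{n\le N}\frac n2D_n(0)\approx\frac{9}{8\pi^2}\,\frac{\log N}{R^4}.
\]
In dimension $d$ the terms would be of order $n^{1-d/2}R^{-d}$; four is the dimension in which the series diverges logarithmically. It remains to choose the cutoff $N$. If $\mu-1=\theta\log R/R^4$, gain and loss both become of order one after $N\asymp R^4/\log R$ generations, and then $\log N\sim4\log R$. The loss per step is $b_4\log R/R^4$, the mean size of generation $n$ should be about $\exp\{(\theta-b_4)\,n\log R/R^4\}$, and one guesses the threshold $\theta=b_4$. Ties ($k=l$) are decided by the order in which a generation is processed, but they contribute only $\sum_lD_{2l}(0)$, which is of order $R^{-4}$ without a logarithm; we may concede all of them.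

\subsection{Outline of the proof}

Take $N\approx KR^4/\log R$ with $K$ a large constant. In $N$ generations a cluster spreads over a distance of order $\sqrt N$, so we cut a slab of $\Lambda$ into blocks of side $\sqrt N$ indexed by $\mathbb Z^2$. Section~\ref{sec:explore} makes the spine computation rigorous by a coupling with branching random walk. Section~\ref{sec:oneseed} deduces that, for $\theta>b_4$, an exploration from one starting vertex, a \emph{seed}, leaves on average at least four vertices of generation $N$ in each neighboring block. A mean larger than one does not yet give an infinite cluster: the second moment of generation $N$ is of order $N$, so a law of large numbers needs $M\asymp N$ seeds per block, and these explorations obstruct each other and all later ones. Section~\ref{sec:blocks} controls this obstruction, and Section~\ref{sec:compare} compares the resulting process of blocks with site percolation on $\mathbb Z^2$.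

A count shows why the obstruction should be harmless. The $M$ seeds discover about $MN\asymp N^2$ vertices in a region with about $N^2R^4$ points. If these vertices were spread evenly, their density would be $R^{-4}$, and a spine of length $N$ would meet them with probability of order $\eta=NR^{-4}\approx K/\log R\to0$. The loss from the loops of a spine, in contrast, is of order $\eta\log N\approx4K$. The logarithm separates the effect that determines $b_4$ from all the others. Discovered vertices are not spread evenly, however, and the work in Section~\ref{sec:blocks} is to find quantities that measure their clustering and can be propagated from block to block.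

\section{Parameters, blocks and random walk estimates}\label{sec:rw}

For $\theta>0$ and $K\ge1$ put
\[
\mu=1+\theta\frac{\log R}{R^4},\qquad p=\frac\mu V,\qquad N=\Big\lfloor\frac{KR^4}{\log R}\Big\rfloor,\qquad\eta=\frac N{R^4},\qquad\lambda=e^{\theta K}.
\]
Then $\eta\le K/\log R\to0$, $\mu^n\le\lambda$ for $0\le n\le N$, and $\mu^N\to\lambda$ as $R\to\infty$. The symbols $o(\cdot)$ and $O(\cdot)$ refer to $R\to\infty$ with all other parameters fixed, and are uniform in starting points, blocks, sets and histories.

For $u\in\mathbb Z^2$ let $\widehat B_u=\sqrt N\big((u,0,0)+[0,1)^4\big)\subset\mathbb R^4$, let $c_u$ be the center of this cube, and, for an integer $L\ge2$, define the \emph{block} and the \emph{region} of $u$ by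
\[
B_u=\widehat B_u\cap\Lambda,\qquad Q_u=\{x\in\Lambda:\|x-c_u\|\le L\sqrt N\}.
\]
The blocks are disjoint. Sites $u,v\in\mathbb Z^2$ are \emph{adjacent} if $|u_1-v_1|+|u_2-v_2|=1$; then $B_v\subset Q_u$, because points of $B_v$ are within $\frac32\sqrt N$ of $c_u$. Sites $u,u'$ are \emph{close} if $\|u-u'\|\le2L$. If $u,u'$ are not close then $Q_u\cap Q_{u'}=\emptyset$, and $n_L=(4L+1)^2$ sites are close to a given one.

The proof needs only the upper half of the local central limit heuristic: a uniform bound of the right order, and the sharp constant at the origin.

\begin{lemma}\label{lem:local}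
\begin{itemize}
\item[(a)] There is an absolute constant $C_0$ such that $\sup_xD_n(x)\le C_0n^{-2}R^{-4}$ for all large $R$ and $1\le n\le4N$.
\item[(b)] For every $\varepsilon>0$ there is $n_0$ such that $D_n(0)\le(1+\varepsilon)\frac{9}{4\pi^2}n^{-2}R^{-4}$ for all large $R$ and $n_0\le n\le2N$.
\end{itemize}
\end{lemma}

\begin{proof}
The law $D$ is a product measure except for the missing point $0$, so we first put that point back. Let $D'$ be uniform on the $V+1=(2R+1)^4$ points with $\|x\|\le1$. Then $D\le(1+1/V)D'$, so $D_n\le e^{n/V}D'_n$, and $e^{n/V}\le e^{4N/V}=1+o(1)$ for $n\le4N$ because $V\ge(2R)^4$. Moreover $D'_n(x)=\prod_{c=1}^4u_n(x_c)$, where $u_n$ is the law of a sum of $n$ independent copies of a variable $\zeta$ uniform on $\{j/R:|j|\le R\}$. Its characteristic function is real,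
\[
\phi(t)=E\cos(t\zeta)=\frac{\sin((2R+1)t/2R)}{(2R+1)\sin(t/2R)},
\]
and Fourier inversion on the lattice $\mathbb Z/R$ gives $u_n(x)\le\frac1{2\pi R}\int_{-\pi R}^{\pi R}|\phi(t)|^n\,dt$.

\emph{Large $t$.} For $|t|\le\pi R$ we have $|\sin(t/2R)|\ge|t|/(\pi R)$, so $|\phi(t)|\le\pi/(2|t|)$. For $n\ge2$ it follows that $\int_{2<|t|\le\pi R}|\phi|^n\,dt\le2(\pi/2)^n\int_2^\infty t^{-n}\,dt=4(\pi/4)^n/(n-1)$.

\emph{Small $t$.} Let $\sigma^2=E\zeta^2=\frac{R+1}{3R}$, so that $\frac13\le\sigma^2\le\frac25$ for $R\ge5$. For $|t|\le2$, $\phi(t)\ge1-t^2\sigma^2/2>0$. From $\cos y\le1-y^2/2+y^4/24$ and $E\zeta^4\le\sigma^2$ we get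
\[
0<\phi(t)\le1-\frac{t^2\sigma^2}2\Big(1-\frac{t^2}{12}\Big)\le\exp\Big\{-\frac{t^2}6\Big(1-\frac{h^2}{12}\Big)\Big\}\qquad(|t|\le h\le2).
\]
With $h=2$ the right side is $e^{-t^2/9}$. Using the bound with a given $h\in(0,2]$ on $|t|\le h$ and the bound $e^{-h^2/9}$ on $h<|t|\le2$, we obtain for $n\ge2$
\begin{equation}\label{eq:un}
u_n(x)\le\frac1{2\pi R}\Big[\sqrt{\frac{6\pi}{n(1-h^2/12)}}+4e^{-nh^2/9}+\frac{4(\pi/4)^n}{n-1}\Big].
\end{equation}
With $h=2$ the bracket is at most an absolute constant times $n^{-1/2}$, and $u_1\le1/(2R)$; the fourth power gives (a). For (b) choose $\varepsilon'>0$ with $(1+\varepsilon')^5\le1+\varepsilon$, then $h$ with $(1-h^2/12)^{-1/2}\le1+\varepsilon'/2$, then $n_0\ge2$ such that the last two terms of the bracket sum to at most $\frac{\varepsilon'}2\sqrt{6\pi/n}$ for $n\ge n_0$. Then $u_n\le(1+\varepsilon')\sqrt{3/(2\pi n)}/R$, and $e^{n/V}\le1+\varepsilon'$ for large $R$.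
\end{proof}

On the scale of blocks the central limit theorem suffices. We use three textbook facts. \emph{Kolmogorov's inequality}: if $T_i$ are partial sums of independent centered variables, then $P(\max_{i\le n}|T_i|\ge t)\le\operatorname{Var}(T_n)/t^2$. \emph{Lindeberg's theorem}, in the special case of rows of $N\to\infty$ i.i.d.\ centered, uniformly bounded variables whose variance tends to $s^2$: the row sum divided by $\sqrt N$ converges in law to $\mathcal N(0,s^2)$; by the Cram\'er--Wold device, random vectors converge in law if all their linear functionals do. \emph{Uniformity}: if laws on $\mathbb R^4$ converge weakly to a law with continuous distribution function, then the distribution functions converge uniformly, and so do the probabilities of all boxes (products of intervals), which are alternating sums of $16$ values or one-sided limits of the distribution function.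

\begin{lemma}\label{lem:clt}
Put $\pi_0=\frac12\big(\frac3{2\pi}\big)^2e^{-24}$.
\begin{itemize}
\item[(a)] For large $R$, $P_x(S_N\in B_v)\ge\pi_0$ for all adjacent $u,v$ and all $x\in B_u$.
\item[(b)] For $x\in B_u$, $P_x(S_i\notin Q_u\text{ for some }i\le N)\le4/(L-1)^2$.
\item[(c)] For fixed $\rho>0$, uniformly in $x$ and $u$, the $P_x$-probability that $S_N$ is within distance $\rho\sqrt N$ of the boundary of $\widehat B_u$ is at most $16\rho+o(1)$.
\item[(d)] For $\rho>0$ and $k\ge1$, $P_0(\|S_k\|>\rho\sqrt N)\le4k/(\rho^2N)$.
\end{itemize}
\end{lemma}

\begin{proof}
Each coordinate of a step has mean $0$ and variance $\frac{R+1}{3R}(1+\frac1V)$, which is at most $1$ and tends to $\frac13$. Distinct coordinates are uncorrelated, by the symmetry that flips the sign of one of them, and steps are bounded by $1$. Hence the law of $(S_N-S_0)/\sqrt N$, which does not depend on $S_0$, converges to $\mathcal N(0,\frac13I)$, uniformly over boxes.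

(a) The event says that $(S_N-x)/\sqrt N$ lies in the unit cube $(v,0,0)-x/\sqrt N+[0,1)^4$. As $x/\sqrt N\in(u,0,0)+[0,1)^4$ and $\|v-u\|=1$, this cube lies in $[-2,2]^4$, where the limiting density $(\frac3{2\pi})^2e^{-\frac32|z|^2}$ is at least $(\frac3{2\pi})^2e^{-\frac32\cdot16}=2\pi_0$.

(b) Since $\|x-c_u\|\le\frac12\sqrt N$, leaving $Q_u$ forces one of the four coordinates of $S_i-x$ to exceed $(L-1)\sqrt N$ in absolute value for some $i\le N$. By Kolmogorov's inequality this has probability at most $1/(L-1)^2$ for each coordinate.

(c) The event forces one of the four coordinates of $(S_N-x)/\sqrt N$ into one of two intervals of length $2\rho$, and the $\mathcal N(0,\frac13)$ density is at most $\sqrt{3/(2\pi)}<1$.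

(d) Apply Chebyshev's inequality to each coordinate, whose variance is at most $k$.
\end{proof}

Note that $\pi_0$ does not depend on $K$; this will allow us to choose $K$ after it.

To measure how much a set of used vertices obstructs a spine we use the truncated Green function and its square,
\[
G=\sum_{i=1}^ND_i,\qquad g=G*G=\sum_{i,k=1}^ND_{i+k}.
\]
Both are symmetric. For $f\in\{G,g\}$ and finite $X,X'\subset\Lambda$ we write $f(X,X')=\sum_{x\in X,\,y\in X'}f(x-y)$ and $f(x,X')=f(\{x\},X')$, and $g_{\ne}(X)$ is the sum of $g(x-y)$ over ordered pairs of distinct points of $X$. Thus $G(x,A)$ is the expected number of visits to $A$ at times $1,\dots,N$ of the walk from $x$. By Lemma~\ref{lem:local}(a), for large $R$,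
\begin{equation}\label{eq:Gsup}
\sup_zG(z)\le2C_0R^{-4},\qquad\sup_zD_n(z)\le C_0N^{-2}R^{-4}\quad(N\le n\le4N).
\end{equation}

\section{The exploration and the spine estimate}\label{sec:explore}

\subsection{The exploration}

Fix a total order on $\Lambda$. Let $A\subset\Lambda$ be a finite set of \emph{discovered} vertices, let $x\in A$ be a vertex not yet activated, and let $Q\subset\Lambda$. The \emph{exploration from $x$ in $Q$ with used set $A$} runs as follows. Generation $0$ is $\{x\}$. For $n=0,\dots,N-1$ the vertices of generation $n$ are \emph{activated} one by one, in the fixed order. When $y$ is activated, we go through its neighbors in the fixed order and \emph{examine} the bond to each neighbor $z$ that lies in $Q$ and is undiscovered. If the bond is open, $z$ becomes discovered, it has generation $n+1$, and $y$ is its parent. Vertices of generation $N$ are discovered but not activated; they will be the seeds of later explorations. Following parents back to $x$, each vertex found has a \emph{tree walk} from $x$, whose length is its generation.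

We use the following principle repeatedly. \emph{Let $(\xi_e)$ be i.i.d.\ Bernoulli$(p)$ variables that are read one at a time, the next index being determined by the values read so far and never repeated. Then, given the past, the next value read is Bernoulli$(p)$.} Indeed, the event that the past equals a given sequence depends only on the variables read in that sequence, and the next index is not among them.

The principle applies to the bonds whenever explorations from discovered seeds are run one after another, each using all vertices discovered so far as its used set, and no vertex is activated twice. A bond $\{y,z\}$ examined from $y$ is not examined from $y$ again, because $y$ is not activated again, and it is not examined from $z$, because $y$ is discovered. So the procedure has the same law as one in which each examination is answered by a fresh independent Bernoulli$(p)$ variable. We call this property \emph{freshness}.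

\subsection{Branching random walk}

In Example~\ref{ex:two} the competing paths used disjoint sets of bonds. For longer spines they share bonds with each other and with the spine. Freshness lets us answer the examinations with other variables, indexed by walks instead of bonds, for which the paths leaving the spine at different places are independent.

Let $(\xi_w)$ be i.i.d.\ Bernoulli$(p)$, indexed by the walks $w=(y_0,\dots,y_n)$ with $y_0=x$ and $n\ge1$. Write $w|_i=(y_0,\dots,y_i)$ for the prefix of length $i$ and $e(w)=y_n$ for the endpoint. A walk $w$ of length $n$ \emph{exists} if $\xi_{w|_1}=\dots=\xi_{w|_n}=1$, and $\mathcal P_n$ is the set of existing walks of length $n$. The elements of $\mathcal P_n$ are the generation-$n$ \emph{particles} of a \emph{branching random walk} from $x$: a particle at $y$ has a child at each neighbor of $y$ independently with probability $p$, and different particles may share a position.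

Run the exploration from $x$, and answer the examination of the bond from the vertex with tree walk $w$ to $z$ by $\xi_{(w,z)}$, where $(w,z)$ is $w$ extended by $z$. Distinct vertices have distinct tree walks, so no variable is read twice, and the exploration has the right law. All tree walks exist. Hence
\begin{equation}\label{eq:dom}
\text{the map from vertices of generation $k$ to their tree walks is an injection into }\mathcal P_k .
\end{equation}
When several seeds are explored in turn, each has its own independent family $(\xi_w)$.

\begin{lemma}\label{lem:moments}
Let $1\le n,k\le N$.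
\begin{itemize}
\item[(a)] For $\Phi\ge0$, $\mathbb E\sum_{w\in\mathcal P_k}\Phi(w)=\mu^kE_x[\Phi(S_0,\dots,S_k)]$. In particular the expected number of particles of generation $k$ at $z$ is $\mu^kD_k(z-x)$.
\item[(b)] Let $F\ge0$ and $0\le m<\min(n,k)$. The sum of $F(e(w)-e(w'))$ over the pairs $(w,w')\in\mathcal P_n\times\mathcal P_k$ whose longest common prefix has length exactly $m$ has expectation at most $\mu^{n+k-m}\sum_vF(v)D_{n+k-2m}(v)$.
\item[(c)] $\mathbb E|\mathcal P_N|^2\le(N+1)\lambda^2$.
\item[(d)] If $\Delta$ is the set of vertices newly discovered by an exploration from $x$, in any region and with any used set, then $\mathbb E|\Delta|\le\lambda N$ and $\mathbb E\,G(y,\Delta)\le\lambda\,g(y-x)$ for every $y$.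
\end{itemize}
\end{lemma}

\begin{proof}
(a) A walk of length $k$ from $x$ exists with probability $p^k=\mu^kV^{-k}$ and has $P_x$-probability $V^{-k}$.

(b) The existence of both walks involves $m+(n-m)+(k-m)$ distinct variables. Choose the common prefix, ending at some $y$, and then the two continuations, dropping the requirement that their first steps differ. The expectation is at most
\[
(pV)^{n+k-m}\sum_yD_m(y-x)\sum_{z,z'}D_{n-m}(z-y)D_{k-m}(z'-y)F(z-z').
\]
By symmetry of $D$, the difference of two independent walks of lengths $n-m$ and $k-m$ from $y$ has law $D_{n+k-2m}$, which gives the bound.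

(c) The diagonal contributes $\mu^N$ by (a). Two distinct walks of length $N$ have a longest common prefix of length $m<N$, so (b) with $F=1$ bounds the rest by $\sum_{m=0}^{N-1}\mu^{2N-m}$. Each of these $N+1$ terms is at most $\lambda^2$.

(d) By \eqref{eq:dom} and (a), $\mathbb E\sum_{z\in\Delta}f(z)\le\sum_{k=1}^N\mu^k\sum_zD_k(z-x)f(z)$ for $f\ge0$. Take $f=1$, and $f(z)=G(y-z)$, for which the right side is at most $\lambda(G*G)(y-x)$.
\end{proof}

Part (d) is the reason for introducing $g$: up to the factor $\lambda$, $g(y-x)$ bounds the expected obstruction that an exploration from $x$ will create for a later exploration from $y$.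

\subsection{The spine estimate}

For a walk $w=(y_0,\dots,y_N)$ let
\[
H(w)=\sum_{0\le j<i\le N}\ \sum_{k=1}^{i-j}\mu^kD_k(y_i-y_j).
\]
For $N=2$ the terms with $(j,i)=(0,2)$ are the triangle and the square of Example~\ref{ex:two}. The terms with $i=j+1$ equal $p$ and correspond to no actual competing path; they are an overcount of total size $Np=O(\eta)$, kept because they make the formula uniform.

\begin{lemma}\label{lem:spine}
Let $x\in A$, let $p<1$, and let $w=(y_0,\dots,y_N)$ be a self-avoiding walk with $y_0=x$ and $y_i\in Q\setminus A$ for $i\ge1$. For the exploration from $x$ in $Q$ with used set $A$,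
\[
\mathbb P(w\text{ is a tree walk})\ge p^N\exp\Big\{-\frac{H(w)}{1-p}\Big\}.
\]
\end{lemma}

\begin{proof}
Call a walk $w'$ from $x$ a \emph{competitor} of type $(j,z)$, where $0\le j<N$, $z\sim y_j$ and $z\ne y_{j+1}$, if it has the prefix $(y_0,\dots,y_j,z)$ and ends at some $y_i$ whose index $i$ is at least the length of $w'$. Writing the length as $j+k$, this means $1\le k\le i-j$.

\emph{If $w$ exists and no competitor exists, then $w$ is a tree walk.} We show by induction on $i$ that $w|_i$ is a tree walk; for $i=0$ there is nothing to prove. Let $w|_{i-1}$ be a tree walk, $1\le i\le N$. Then $y_{i-1}$ has generation $i-1<N$ and is activated. If $y_i\in Q$ is undiscovered when its turn comes, the bond is examined with answer $\xi_{w|_i}=1$, and $w|_i$ is a tree walk. Otherwise, since $y_i\notin A$, it was discovered earlier in this exploration, along an existing tree walk $w'\ne w|_i$. The exploration is breadth-first, so $w'$ has length at most $i$. As $w$ is self-avoiding, $w|_i$ is the only prefix of $w$ that ends at $y_i$; so $w'$ is not a prefix of $w$, and it leaves $w$ after some step $j$ smaller than its length. Thus $w'$ is an existing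 competitor, a contradiction.

\emph{Independence.} Given that $w$ exists, a competitor of type $(j,z)$ exists if and only if the variables indexed by its prefixes of length greater than $j$ equal $1$. These indices are walks with prefix $(y_0,\dots,y_j,z)$. For different types $(j,z)$ these families of walks are disjoint, and none contains a prefix of $w$. Therefore
\[
\mathbb P(w\text{ exists, no competitor exists})=p^N\prod_{(j,z)}(1-p\,q_{j,z}),
\]
where $q_{j,z}$ is the probability that a competitor of type $(j,z)$ exists given that $(y_0,\dots,y_j,z)$ exists. The descendants of that particle form a branching random walk from $z$, so the union bound and Lemma~\ref{lem:moments}(a) give $q_{j,z}\le\sum_{i>j}\sum_{k=1}^{i-j}\mu^{k-1}D_{k-1}(y_i-z)$. Since $p\mu^{k-1}=\mu^kV^{-1}$ and $\sum_{z\sim y_j}V^{-1}D_{k-1}(y_i-z)=D_k(y_i-y_j)$, we get $\sum_{(j,z)}p\,q_{j,z}\le H(w)$. Finally $-\log(1-t)=\log(1+\frac t{1-t})\le\frac t{1-p}$ for $0\le t\le p$.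
\end{proof}

The restriction $k\le i-j$, which comes from the breadth-first order, produces the factor $\lfloor n/2\rfloor$ and hence the constant $b_4$; without it a loop of length $n$ would be counted $n-1$ times.

\section{Growth from one seed}\label{sec:oneseed}

\begin{proposition}\label{prop:seed}
Let $\theta>b_4$. There are $K\ge1$, an integer $L\ge2$, $\kappa>0$ and $R_0$ such that the following holds for $R\ge R_0$. Let $u,v$ be adjacent, $x\in B_u$, and let $A\ni x$ be finite with $G(x,A\cap Q_u)\le\kappa$. Let $Y$ be the set of vertices of generation $N$ in $B_v$ found by the exploration from $x$ in $Q_u$ with used set $A$. Then $\mathbb E|Y|\ge4$.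
\end{proposition}

Lemma~\ref{lem:spine} bounds $\mathbb E|Y|$ below by an average of $e^{-H/(1-p)}$ over spines ending in $B_v$, and Jensen's inequality reduces this to the mean of $H$ over such spines. The unconditional mean $E_x[H]$ is about $b_4K$. The crude bound $E_x[H\mid S_N\in B_v]\le E_x[H]/\pi_0$ would therefore replace $b_4$ by $b_4/\pi_0$. We must show that conditioning on the endpoint hardly changes the mean of $H$. This is so because the sum $\sum_l1/l$ has almost all of its mass $\log N$ on loops with $l\le\delta N$, and a short loop is almost independent of the endpoint.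

\begin{proof}
Let $\gamma=(\theta-b_4)/2>0$ and choose, in this order:
\begin{itemize}
\item $\varepsilon\in(0,\frac1{10})$ with $b_4(1+\varepsilon)^4/(1-3\varepsilon)\le b_4+\gamma$;
\item $L\ge2$ with $4/(L-1)^2\le\varepsilon\pi_0$, and $\kappa=\varepsilon\pi_0$;
\item $K\ge1$ with $e^{\gamma K}\ge8e^2/\pi_0$;
\item $\rho=\varepsilon\pi_0/100$, and $\delta\in(0,1)$ with $e^{\theta K\delta}\le1+\varepsilon$ and $4\delta/\rho^2\le\varepsilon\pi_0/3$.
\end{itemize}
Let $T_0=\{S_N\in B_v\}$ and $\Pi=P_x(T_0)$, so $\Pi\ge\pi_0$ by Lemma~\ref{lem:clt}(a). Let $T\subset T_0$ be the event that, in addition, $(S_0,\dots,S_N)$ is self-avoiding, stays in $Q_u$, and avoids $A\cap Q_u$ at times $1,\dots,N$. Write $H=H(S_0,\dots,S_N)$.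

\emph{Step 1: reduction to the mean of $H$.} The vertices of $Y$ correspond bijectively to the tree walks of length $N$ ending in $B_v$. Walks in $T$ satisfy the hypotheses of Lemma~\ref{lem:spine}. Using $p^N=\mu^NV^{-N}$, Jensen's inequality for the convex function $t\mapsto e^{-t}$ under $P_x(\cdot\mid T)$, and $H\mathbf 1_T\le H\mathbf 1_{T_0}$,
\begin{equation}\label{eq:jensen}
\mathbb E|Y|\ge\mu^NE_x\big[\mathbf 1_Te^{-H/(1-p)}\big]\ge\mu^NP_x(T)\exp\Big\{-\frac{E_x[H\mathbf 1_{T_0}]}{(1-p)P_x(T)}\Big\}.
\end{equation}

\emph{Step 2: $P_x(T)\ge(1-3\varepsilon)\Pi$.} The walk fails to be self-avoiding with probability at most $\sum_{j<i}D_{i-j}(0)\le NG(0)=O(\eta)$ by \eqref{eq:Gsup}. It leaves $Q_u$ with probability at most $\varepsilon\pi_0$ by Lemma~\ref{lem:clt}(b), and it hits $A\cap Q_u$ at a time in $[1,N]$ with probability at most $G(x,A\cap Q_u)\le\varepsilon\pi_0$. So $P_x(T)\ge\Pi-2\varepsilon\pi_0-o(1)\ge(1-3\varepsilon)\Pi$ for large $R$.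

\emph{Step 3: long loops.} In $H$ put $l=i-j$; each value of $l$ comes from at most $N$ pairs $(j,i)$, and $E_x[D_k(S_i-S_j)]=D_{k+l}(0)\le C_0l^{-2}R^{-4}$ by \eqref{eq:sym} and Lemma~\ref{lem:local}(a). The terms with $l>\delta N$ contribute to $E_x[H\mathbf 1_{T_0}]$ at most
\[
N\lambda\sum_{\delta N<l\le N}l\cdot C_0l^{-2}R^{-4}\le C_0\lambda\eta\Big(1+\log\frac1\delta\Big)=o(1).
\]

\emph{Step 4: short loops decouple from the endpoint.} Let $k\le l\le\delta N$. The increment $S_i-S_j$ is independent of the sum of the other $N-l$ steps, so
\begin{equation}\label{eq:decouple}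
E_x[D_k(S_i-S_j)\mathbf 1_{T_0}]=\sum_zD_l(z)D_k(z)\,P_x(S_{N-l}+z\in B_v).
\end{equation}
The terms with $\|z\|>\rho\sqrt N$ sum to at most $\sup D_l\cdot P_0(\|S_k\|>\rho\sqrt N)\le C_0l^{-2}R^{-4}\cdot4k/(\rho^2N)$ by Lemmas~\ref{lem:local}(a) and~\ref{lem:clt}(d). As $\sum_{k\le l}k\le l^2$, their total contribution to $E_x[H\mathbf 1_{T_0}]$ is at most $N\lambda\cdot\delta N\cdot4C_0R^{-4}/(\rho^2N)=4C_0\lambda\delta\eta/\rho^2=o(1)$.

Now let $\|z\|\le\rho\sqrt N$. Suppose $S_{N-l}+z\in B_v$ but $S_N\notin B_v$. Either $\|S_N-S_{N-l}\|>\rho\sqrt N$, or $S_N$ lies outside $\widehat B_v$ and within $2\rho\sqrt N$ of the point $S_{N-l}+z\in\widehat B_v$, hence within $2\rho\sqrt N$ of the boundary. By Lemma~\ref{lem:clt}(c),(d), for large $R$,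
\[
P_x(S_{N-l}+z\in B_v)\le\Pi+\frac{4\delta}{\rho^2}+32\rho+o(1)\le\Pi+\Big(\frac13+\frac{32}{100}\Big)\varepsilon\pi_0+o(1)\le(1+\varepsilon)\Pi .
\]
So these terms of \eqref{eq:decouple} sum to at most $(1+\varepsilon)\Pi D_{k+l}(0)$.

\emph{Step 5: the main term.} For $k\le\delta N$ we have $\mu^k\le e^{\theta K\delta}\le1+\varepsilon$, and $n=k+l$ has $\lfloor n/2\rfloor$ solutions with $1\le k\le l$. The remaining contribution to $E_x[H\mathbf 1_{T_0}]$ is thus at most $(1+\varepsilon)^2\Pi\,N\sum_{n=2}^{2N}\frac n2D_n(0)$. By part (a) of Lemma~\ref{lem:local} for $n<n_0$ and part (b) for $n\ge n_0$,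
\[
N\sum_{n=2}^{2N}\frac n2D_n(0)\le\eta\Big[C_0n_0+(1+\varepsilon)\frac9{8\pi^2}(1+\log2N)\Big]\le(1+\varepsilon)\frac9{8\pi^2}\cdot4K+o(1),
\]
because $\eta\le K/\log R$ and $\log2N\le4\log R+\log2K$. Since $\frac9{8\pi^2}\cdot4=b_4$, Steps 3--5 give
\[
E_x[H\mathbf 1_{T_0}]\le(1+\varepsilon)^3Kb_4\Pi+o(1).
\]

\emph{Step 6: conclusion.} For large $R$ we have $1/(1-p)\le1+\varepsilon$, $\mu^N\ge e^{\theta K-1}$ and $P_x(T)\ge(1-3\varepsilon)\Pi\ge\pi_0/2$. The exponent in \eqref{eq:jensen} is then at least $-Kb_4(1+\varepsilon)^4/(1-3\varepsilon)-o(1)\ge-K(b_4+\gamma)-1$, and, as $\theta-b_4-\gamma=\gamma$,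
\[
\mathbb E|Y|\ge e^{\theta K-1}\cdot\frac{\pi_0}2\cdot e^{-K(b_4+\gamma)-1}=\frac{\pi_0}2e^{\gamma K-2}\ge4.\qedhere
\]
\end{proof}

The hypothesis $\theta>b_4$ enters the paper only here: it makes the net growth $e^{\gamma K}$ large enough to pay the fixed price $\pi_0$ of landing in a prescribed block.

\section{The exploration of blocks}\label{sec:blocks}

\begin{proposition}\label{prop:blocks}
Let $\theta>0$, $K\ge1$, $L\ge2$, $\kappa>0$ be such that the conclusion of Proposition~\ref{prop:seed} holds for all large $R$. Then for all large $R$, at $p=(1+\theta\log R/R^4)/V$, the open bonds with both endpoints in $\bigcup_{u\in\mathbb Z^2}Q_u$ form an infinite cluster with positive probability.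
\end{proposition}

The proof occupies this section and the next. We define an algorithm that treats one site $u\in\mathbb Z^2$ at a time: it explores from $M$ seeds in $B_u$ and, if all goes well, hands $M$ new seeds to each adjacent block. We need each step to succeed with probability close to $1$ \emph{whatever happened before}. So the hypothesis $G(x,A\cap Q_u)\le\kappa$ of Proposition~\ref{prop:seed} must hold for most seeds after every possible history, including histories in which nearby steps have failed. We achieve this by a list of deterministic invariants and by halting a step before it can destroy them. The invariants concern sums over all seeds of a block, since these are what first moments and Markov's inequality control.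

\subsection{Constants and invariants}

In Bernoulli site percolation on $\mathbb Z^2$ with density $\alpha$, sites are open independently with probability $\alpha$. By the standard Peierls argument there is $\varepsilon_0\in(0,1)$ such that for $\alpha=1-\varepsilon_0$ the origin lies in an infinite connected set of open sites with positive probability. Fix such $\varepsilon_0$ and $\alpha$, and put
\begin{gather*}
\Gamma=\frac{5\lambda}{\varepsilon_0},\qquad a=\frac{40\lambda^2}{\varepsilon_0},\qquad M=\lceil aN\rceil,\\
\delta_2=\frac\kappa{16n_L},\qquad\delta_1=\min\Big\{\frac\kappa8,\ \frac{\kappa\varepsilon_0}{20\lambda},\ \frac{\delta_2\varepsilon_0}{5n_L\lambda}\Big\}.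
\end{gather*}
Implied constants may now depend on $\theta,K,L,\kappa,\varepsilon_0$. Note that $M=O(N)$ and $MR^{-4}=O(\eta)$.

The algorithm keeps a finite set $A$ of discovered vertices, starting from a deterministic set $A_0\subset B_0$. Every $u\in\mathbb Z^2$ is \emph{untouched}, \emph{pending}, \emph{successful} or \emph{failed}; in the last two cases it is \emph{explored}. Between steps the following will hold.
\begin{itemize}
\item[(I1)] Each pending $u$ has a set $X_u\subset B_u\cap A$ of $M$ seeds, none of them activated.
\item[(I2)] For pending $u$, $G(X_u,A\cap Q_u)\le(\delta_1+2\delta_2j_u)M$, where $j_u$ is the number of sites close to $u$ that were explored after $u$ became pending.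
\item[(I3)] For pending $u$, $g_{\ne}(X_u)\le\delta_1M$; for distinct close pending $u,u'$, $g(X_u,X_{u'})\le\delta_1M$.
\item[(I4)] $A$ is the union of $A_0$ and sets $\Delta(u')\subset Q_{u'}$, $u'$ explored, with $|\Delta(u')|\le\Gamma MN+1$. Every vertex of $A$ is joined to $A_0$ by an open path in $A$.
\end{itemize}
Invariant (I2) bounds the obstruction that the seeds of $u$ see now. Each site is explored at most once, so $j_u\le n_L$ and
\begin{equation}\label{eq:I2}
G(X_u,A\cap Q_u)\le(\delta_1+2\delta_2n_L)M\le\kappa M/4 .
\end{equation}
Invariant (I3) bounds, through Lemma~\ref{lem:moments}(d), the obstruction that pending seeds will create for each other in the future. Invariant (I4) is for seeds not yet born: they will be $N$ steps away from their own seeds, hence spread over a block, and only the number of old vertices nearby matters to them. Since $Q_v$ meets $Q_{u'}$ only for $u'$ close to $v$,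
\begin{equation}\label{eq:I4}
|A\cap Q_v|\le M+n_L(\Gamma MN+1)=O(N^2)\qquad\text{for every }v.
\end{equation}

At the start only $u=0$ is pending and $A=X_0=A_0$. The points of $A_0$ need not be connected to each other, so we may choose them well spread.

\begin{lemma}\label{lem:start}
For large $R$ there is a set $A_0\subset B_0$ of $M$ points with $G(A_0,A_0)\le\delta_1M$ and $g_{\ne}(A_0)\le\delta_1M$. With it, \textup{(I1)--(I4)} hold at the start.
\end{lemma}

\begin{proof}
Let $\zeta_1,\dots,\zeta_M$ be independent and uniform on $B_0$, where $|B_0|=\lceil R\sqrt N\rceil^4\ge N^2R^4$. For $s\ne s'$ and $f\ge0$, $Ef(\zeta_s-\zeta_{s'})\le|B_0|^{-1}\sum_zf(z)$, and $\sum_zG(z)=N$, $\sum_zg(z)=N^2$. With \eqref{eq:Gsup} for the diagonal,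
\begin{align*}
E\sum_{s\ne s'}g(\zeta_s-\zeta_{s'})&\le\frac{M^2N^2}{N^2R^4}=O(M\eta),\\
E\sum_{s,s'}G(\zeta_s-\zeta_{s'})&\le2C_0MR^{-4}+\frac{M^2N}{N^2R^4}=O(MR^{-4}),
\end{align*}
and two points coincide with probability at most $M^2/|B_0|=O(R^{-4})$. By Markov's inequality each sum exceeds $\delta_1M$ with probability $o(1)$, so some realization has all three properties.
\end{proof}

\subsection{One step}

If no site is pending, the algorithm terminates. Otherwise let $u$ be the first pending site in a fixed enumeration of $\mathbb Z^2$, let $X_u=\{x_1,\dots,x_M\}$, let $A$ be the current discovered set, and let $\mathcal F$ be the history: all bonds examined so far and their states.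

The \emph{full exploration} of $u$ explores, for $s=1,\dots,M$ in turn, from $x_s$ in $Q_u$ with used set $A^{(s)}=A\cup\Delta_1\cup\dots\cup\Delta_{s-1}$, where $\Delta_s$ is the set of vertices newly discovered from $x_s$. Let $\Delta\subset Q_u$ denote the set of vertices newly discovered so far; at the end $\Delta=\bigcup_s\Delta_s$. The \emph{actual step} follows the full exploration, with the true bond states as answers, discovering vertices one at a time, but \emph{halts} as soon as
\begin{itemize}
\item[(h1)] $|\Delta|>\Gamma MN$, or
\item[(h2)] $G(X_{u'},\Delta\cap Q_{u'})>\delta_2M$ for some pending $u'\ne u$ close to $u$.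
\end{itemize}
The set $\Delta(u)$ added to $A$ is $\Delta$ at the time of the halt, or the final $\Delta$ if there is no halt.

For $v$ adjacent to $u$ let $Y_v$ be the set of vertices of generation $N$ of the full exploration that lie in $B_v$, and let $Y=\bigcup_vY_v$. The step \emph{succeeds} if it does not halt, $|Y_v|\ge M$ for all four $v$, and, with the final $\Delta$,
\begin{itemize}
\item[(s1)] $G(Y_v,A\cap Q_v)\le\delta_1M/2$ for each $v$;
\item[(s2)] $G(Y,\Delta)\le\delta_1M/2$;
\item[(s3)] $g_{\ne}(Y)\le\delta_1M$;
\item[(s4)] $g(Y_v,X_{u'})\le\delta_1M$ for each $v$ and each pending $u'\ne u$ close to $v$.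
\end{itemize}
On success $u$ becomes successful, and each untouched $v$ adjacent to $u$ becomes pending, with $X_v$ the first $M$ elements of $Y_v$. Otherwise $u$ becomes failed.

\begin{lemma}\label{lem:persist}
For large $R$, \textup{(I1)--(I4)} hold after every step, and no vertex is ever activated twice.
\end{lemma}

\begin{proof}
Assume the invariants before the step. The step activates only seeds in $X_u$, which are not yet activated by (I1), and vertices of generation less than $N$ that it has just discovered, each at most once.

\emph{Sites $u'\ne u$ that were pending.} Their seeds lie in $A\setminus B_u$, so they are not activated, and (I1) and (I3) among such sites are unchanged. If $u'$ is not close to $u$, then $\Delta(u)\cap Q_{u'}=\emptyset$ and (I2) is unchanged. If $u'$ is close to $u$, then $G(X_{u'},\Delta\cap Q_{u'})\le\delta_2M$ before the last vertex of $\Delta(u)$ is discovered, and by \eqref{eq:Gsup} one vertex adds at most $2C_0MR^{-4}\le\delta_2M$. So the left side of (I2) grows by at most $2\delta_2M$ while $j_{u'}$ grows by $1$.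

\emph{Sites $v$ that become pending.} Vertices of generation $N$ are not activated, which gives (I1). By (s1) and (s2), $G(X_v,(A\cup\Delta)\cap Q_v)\le\delta_1M$, which is (I2) with $j_v=0$. In (I3), the bound for $X_v$ alone and for two new sites follows from (s3), as their seed sets are disjoint subsets of $Y$; the bound for a new and an old site follows from (s4).

Finally (h1) gives $|\Delta(u)|\le\Gamma MN+1$, and each vertex of $\Delta(u)$ is joined to a seed in $A$ by its tree walk, which is an open path in $A\cup\Delta(u)$. This is (I4).
\end{proof}

Without the halting rule, an unusually large or badly placed $\Delta$ would make $u$ fail and would also ruin the seeds of the pending sites near $u$, and the following lemma would be unavailable for them.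

\subsection{The probability of success}

\begin{lemma}\label{lem:success}
For large $R$, every step satisfies $\mathbb P(\text{success}\mid\mathcal F)\ge1-\varepsilon_0$.
\end{lemma}

\begin{proof}
To have a process with a simple law, we continue the full exploration after a halt, for the analysis only, answering examinations with auxiliary independent Bernoulli$(p)$ variables; what it then discovers is not added to $A$. By Lemma~\ref{lem:persist} and freshness, given $\mathcal F$ all answers are i.i.d.\ Bernoulli$(p)$. So we may assume that the full exploration is driven by independent branching random walks from $x_1,\dots,x_M$, with particle sets $\mathcal P^s_k$, and \eqref{eq:dom} holds for each seed. From now on $\Delta$ is the final set, and $\mathbb P,\mathbb E$ are conditional on $\mathcal F$. The quantities in (h1), (h2) are nondecreasing in time, so there is no halt if (h1), (h2) fail for the final $\Delta$. The step therefore succeeds unless one of the five events below occurs, and we bound the probability of each by $\varepsilon_0/5$.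

\emph{(E1) $|\Delta|>\Gamma MN$.} By Lemma~\ref{lem:moments}(d), $\mathbb E|\Delta|\le\lambda MN$, so the probability is at most $\lambda/\Gamma=\varepsilon_0/5$.

\emph{(E2) $G(X_{u'},\Delta)>\delta_2M$ for some pending $u'\ne u$ close to $u$.} By Lemma~\ref{lem:moments}(d) and (I3), $\mathbb E\,G(X_{u'},\Delta)\le\lambda g(X_{u'},X_u)\le\lambda\delta_1M$. There are at most $n_L$ sites $u'$, so the probability is at most $n_L\lambda\delta_1/\delta_2\le\varepsilon_0/5$.

\emph{(E3) $\sum_{s'<s}G(x_s,\Delta_{s'})>\kappa M/4$.} By Lemma~\ref{lem:moments}(d) and (I3) the sum has expectation at most $\lambda g_{\ne}(X_u)\le\lambda\delta_1M$, so the probability is at most $4\lambda\delta_1/\kappa\le\varepsilon_0/5$. Off (E3), \eqref{eq:I2} gives $\sum_sG(x_s,A^{(s)}\cap Q_u)\le\kappa M/2$, so at least $M/2$ indices $s$ are \emph{good}, meaning $G(x_s,A^{(s)}\cap Q_u)\le\kappa$.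

\emph{(E4) A large fluctuation.} Fix $v$ adjacent to $u$, let $\nu_s$ be the number of vertices of generation $N$ in $B_v$ found from $x_s$, so that $|Y_v|=\sum_s\nu_s$, and let $\mathcal F_{s-1}$ be the history before the $s$-th exploration. The differences $\nu_s-\mathbb E[\nu_s\mid\mathcal F_{s-1}]$ are orthogonal, and $\mathbb E[\nu_s^2\mid\mathcal F_{s-1}]\le(N+1)\lambda^2$ by \eqref{eq:dom} and Lemma~\ref{lem:moments}(c). By Chebyshev's inequality,
\[
\mathbb P\Big(\Big|\sum_s\big(\nu_s-\mathbb E[\nu_s\mid\mathcal F_{s-1}]\big)\Big|>M\Big)\le\frac{(N+1)\lambda^2}M\le\frac{2\lambda^2}a=\frac{\varepsilon_0}{20}.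
\]
Let (E4) be the union of these events over the four $v$; its probability is at most $\varepsilon_0/5$. The set $A^{(s)}$ is $\mathcal F_{s-1}$-measurable, so Proposition~\ref{prop:seed} gives $\mathbb E[\nu_s\mid\mathcal F_{s-1}]\ge4$ when $s$ is good. Off (E3) and (E4) we get $|Y_v|\ge4\cdot\frac M2-M=M$ for all $v$.

\emph{(E5) One of \textup{(s1)--(s4)} fails.} There are at most $6+4n_L$ conditions. We show that each sum has expectation $O(M\eta)=o(M)$; Markov's inequality then bounds the probability by $o(1)\le\varepsilon_0/5$. By \eqref{eq:dom}, sums over discovered vertices, or pairs of them, are bounded by the corresponding sums over particles. Besides \eqref{eq:Gsup} we use that at most $n^2$ triples of positive integers have sum $n$, so that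
\begin{equation}\label{eq:triple}
\sum_{b,c,i=1}^N(b+c+i)^{-2}\le\sum_{n\le3N}1=3N .
\end{equation}

(s1) By Lemma~\ref{lem:moments}(a), \eqref{eq:I4} and \eqref{eq:Gsup}, the expectation is at most
\[
\sum_s\mu^N\sum_{y\in A\cap Q_v}\sum_{i=1}^ND_{N+i}(y-x_s)\le M\lambda\cdot O(N^2)\cdot N\cdot C_0N^{-2}R^{-4}=O(M\eta).
\]

(s2) We have $G(Y,\Delta)\le\sum_{s,s'}\sum_{k=1}^N\sum_{w\in\mathcal P^s_N}\sum_{w'\in\mathcal P^{s'}_k}G(e(w)-e(w'))$, and there are three kinds of terms. For $s\ne s'$, independence and Lemma~\ref{lem:moments}(a) bound the expectation by
\[
\lambda^2\sum_{s\ne s'}\sum_{k,i=1}^ND_{N+k+i}(x_s-x_{s'})\le\lambda^2M^2N^2\cdot C_0N^{-2}R^{-4}=O(M\eta).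
\]
For $s=s'$ and $w'=w|_k$, Lemma~\ref{lem:moments}(a) and \eqref{eq:sym} give, for each seed,
\[
\mu^N\sum_{k=1}^NE_0[G(S_{N-k})]=\mu^N\sum_{k,i=1}^ND_{N-k+i}(0)\le\lambda N\cdot C_0R^{-4}\sum_{i\ge1}i^{-2}\le2C_0\lambda\eta .
\]
For $s=s'$ and $w'$ not a prefix of $w$, the longest common prefix has length $m<k\le N$. Put $b=N-m$ and $c=k-m$; the pair $(b,c)\in\{1,\dots,N\}^2$ determines $(k,m)$. Lemma~\ref{lem:moments}(b) with $F=G$, \eqref{eq:sym} and \eqref{eq:triple} bound the contribution of each seed by $\lambda^2\sum_{b,c,i}D_{b+c+i}(0)\le3C_0\lambda^2\eta$. Summing over the $M$ seeds gives $O(M\eta)$.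

(s3) Pairs from different seeds contribute at most $M^2\lambda^2\sup_z\sum_{i,k\le N}D_{2N+i+k}(z)\le C_0\lambda^2M^2R^{-4}=O(M\eta)$. Two distinct particles of generation $N$ from the same seed have a longest common prefix of length $m=N-b$ with $1\le b\le N$. By Lemma~\ref{lem:moments}(b) with $F=g$, such pairs contribute at most $M\lambda^2\sum_{b,i,k}D_{2b+i+k}(0)\le3C_0\lambda^2M\eta$, by \eqref{eq:triple} and $(2b+i+k)^{-2}\le(b+i+k)^{-2}$.

(s4) By Lemma~\ref{lem:moments}(a) the expectation is at most $\lambda\sum_s\sum_{y\in X_{u'}}\sum_{i,k\le N}D_{N+i+k}(y-x_s)\le C_0\lambda M^2R^{-4}=O(M\eta)$.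
\end{proof}

\begin{remark}
The same-seed terms in (s2) and (s3) are where clustering enters: new seeds are near their relatives. These terms are again sums over loops, but only over loops that straddle generation $N$, where the exploration restarts. In the mean of $H$ a loop can be placed anywhere along the spine, which gives $N\sum_{k\le l\le N}(k+l)^{-2}$, of order $N\log N$. In \eqref{eq:triple} the free factor $N$ is replaced by the position of the restart time within the loop, and the sum is of order $N$. This is why we can afford to give up the breadth-first restriction $k\le l$ across a restart and treat every old vertex as forbidden.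
\end{remark}

\section{Comparison with site percolation and proofs of the theorems}\label{sec:compare}

The successes of different sites are dependent, but Lemma~\ref{lem:success} bounds each conditional success probability from below. Thinning the successes by independent randomness makes these probabilities exactly $\alpha$ and produces an independent field.

\begin{lemma}\label{lem:forever}
For large $R$ the algorithm runs forever with positive probability.
\end{lemma}

\begin{proof}
Let $u_t$ be the site explored in step $t$ and $\sigma_t$ the indicator of its success. Let $U_1,U_2,\dots$ be i.i.d.\ uniform on $[0,1]$, independent of the bonds, and let $\mathcal H_t$ be generated by the first $t$ steps and $U_1,\dots,U_t$. Whether step $t$ takes place, and the site $u_t$, are $\mathcal H_{t-1}$-measurable. The algorithm does not use the $U_t$, so when step $t$ takes place, $\alpha_t:=\mathbb P(\sigma_t=1\mid\mathcal H_{t-1})\ge\alpha$ by Lemma~\ref{lem:success}. Put $\tau_t=\sigma_t\mathbf 1\{U_t\le\alpha/\alpha_t\}$. Then $\tau_t\le\sigma_t$ and $\mathbb P(\tau_t=1\mid\mathcal H_{t-1})=\alpha_t\cdot\alpha/\alpha_t=\alpha$. Define $\omega(u_t)=\tau_t$,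 and on the sites that are never explored let $\omega$ be given by a further independent i.i.d.\ Bernoulli$(\alpha)$ field.

\emph{The field $\omega$ is i.i.d.\ Bernoulli$(\alpha)$.} Let $J\subset\mathbb Z^2$ be finite, $\chi\in\{0,1\}^J$, $\beta(1)=\alpha$, $\beta(0)=1-\alpha$. Let $W_t$ be the product of $\mathbf 1\{\omega(u)=\chi_u\}/\beta(\chi_u)$ over the $u\in J$ explored in the first $t$ steps, kept constant after termination. Step $t$ multiplies $W_{t-1}$ by $1$ if $u_t\notin J$, and by a factor of conditional mean $1$ if $u_t\in J$. Each site is explored at most once, so $(W_t)$ is a bounded martingale with $W_0=1$ that is eventually constant, and $\mathbb E[W_\infty]=1$. Given the whole run of the algorithm and the $U_t$, the never explored sites of $J$ match $\chi$ with probability $\prod\beta(\chi_u)$, the product being over these sites. Hence $\mathbb P(\omega=\chi\text{ on }J)=\prod_{u\in J}\beta(\chi_u)\cdot\mathbb E[W_\infty]=\prod_{u\in J}\beta(\chi_u)$.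

\emph{Termination confines the $\omega$-cluster of $0$.} Suppose that the algorithm terminates. Then finitely many sites are explored and none is pending. A site adjacent to a successful one is not untouched, so it is explored. An explored site with $\omega=1$ is successful, because $\tau_t\le\sigma_t$. Since $0$ is explored, induction along paths shows that every site joined to $0$ by a path with $\omega=1$ is successful, and there are finitely many of these. So the algorithm runs forever with probability at least that of an infinite $\omega$-cluster at $0$, which is positive by the choice of $\alpha$.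
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:blocks}]
If the algorithm runs forever, infinitely many sites $u$ become pending, and each of the disjoint blocks $B_u$ then contains a discovered vertex. By (I4) each discovered vertex is joined to the finite set $A_0$ by an open path of discovered vertices, all of which lie in $\bigcup_uQ_u$. So some point of $A_0$ is joined inside $\bigcup_uQ_u$ to infinitely many vertices. By Lemma~\ref{lem:forever} this has positive probability.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\theta>b_4$, take $K,L,\kappa$ from Proposition~\ref{prop:seed}, and let $R$ be large. By Proposition~\ref{prop:blocks}, at $p=(1+\theta\log R/R^4)/V$ there is an infinite cluster with positive probability. As $\Lambda$ is countable, some point has an infinite cluster with positive probability, and by translation invariance so has the origin. Hence $p_c(R)\le p$, which is the first assertion. Letting $\theta\downarrow b_4$ gives $\limsup_{R\to\infty}[p_c(R)V(R)-1]R^4/\log R\le b_4$, and \eqref{eq:lower} with $\theta\uparrow b_4$ gives $\liminf\ge b_4$.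
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:slab}]
The third and fourth coordinates of every center $c_u$ equal $\frac12\sqrt N$, so points of $\bigcup_uQ_u$ satisfy $|x_3|,|x_4|\le(L+1)\sqrt N\le(L+1)\sqrt{K/\log R}\,R^2\le R^2$ for large $R$. By Proposition~\ref{prop:blocks}, the open bonds inside the slab form an infinite cluster with positive probability. This event does not depend on the states of any finite set of bonds, since deleting finitely many bonds from an infinite connected graph leaves finitely many components, one of which is infinite. By Kolmogorov's zero--one law it has probability one.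
\end{proof}

\begin{thebibliography}{1}

\bibitem{Hong}
Jieliang Hong, \emph{A lower bound for $p_c$ in range-$R$ bond percolation in four, five and six dimensions}, arXiv:2307.01466 (2023).

\end{thebibliography}
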